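\title{Perfect complexes with support need not have a unique enhancement}

\begin{abstract}
Over every nonzero commutative ring $k$ we construct an affine scheme $X=\operatorname{Spec}R$ and an element $t\in R$ such that the triangulated category of perfect complexes on $X$ supported on $Z=V(t)$ has two $k$-linear dg enhancements that are not isomorphic in $\mathbf{Hqe}$. This gives a negative answer to a problem posed in a survey of Canonaco, Neeman and Stellari. The two enhancements come from dg algebras $A_0$ and $A_1$ with the same cohomology ring, one graded commutative and one not. Topologically $Z$ is a convergent sequence with its limit. The difference between $A_0$ and $A_1$ vanishes at each point of $Z$, so the triangulated category does not see it. The dg categories do see it, because a certain derivation at the limit point does not lift to a derivation of the ring of functions on $Z$.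
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Fix a commutative ring $k$. All dg categories, dg functors and exact functors are $k$-linear. Complexes are cohomological.

A \emph{dg category} $\mathcal{C}$ has a complex $\mathcal{C}(U,V)$ of $k$-modules for each pair of objects, and composition is given by chain maps $\mathcal{C}(V,W)\otimes_k\mathcal{C}(U,V)\to\mathcal{C}(U,W)$. Replacing these complexes by their zeroth cohomology, or by their total cohomology, gives the category $H^0(\mathcal{C})$ and the graded category $H^*(\mathcal{C})$. A dg functor is a \emph{quasi-equivalence} if it induces quasi-isomorphisms on all Hom complexes and an equivalence on $H^0$, and $\mathbf{Hqe}$ is the localization of the category of small dg categories at the quasi-equivalences. A dg category $\mathcal{C}$ is \emph{pretriangulated} if the essential image of $H^0(\mathcal{C})$ under the Yoneda embedding into the homotopy category of dg $\mathcal{C}$-modules is a triangulated subcategory; then $H^0(\mathcal{C})$ is triangulated. The only examples that we construct are full dg subcategories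 of dg modules over a dg algebra that are closed under shifts and mapping cones.

An \emph{enhancement} of a triangulated category $\mathcal{T}$ is a pair $(\mathcal{C},\Theta)$ of a pretriangulated dg category $\mathcal{C}$ and an exact equivalence $\Theta\colon H^0(\mathcal{C})\to\mathcal{T}$. The category $\mathcal{T}$ has a \emph{unique enhancement} if $\mathcal{C}\cong\mathcal{C}'$ in $\mathbf{Hqe}$ for any two enhancements $(\mathcal{C},\Theta)$ and $(\mathcal{C}',\Theta')$; equivalently, there is a quasi-functor $f\colon\mathcal{C}\to\mathcal{C}'$ such that $H^0(f)$ is an exact equivalence. No compatibility with $\Theta$ and $\Theta'$ is required. A triangulated category records morphisms up to homotopy and the list of distinguished triangles, while an enhancement records the homotopies themselves. Uniqueness says that the second kind of data can be recovered from the first.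

For a scheme $X$ over $k$ let $\mathbf{D}_{\mathrm{qc}}(X)$ be the derived category of complexes of $\mathcal{O}_X$-modules with quasi-coherent cohomology. A complex is \emph{perfect} if it is locally quasi-isomorphic to a bounded complex of locally free modules of finite rank. For a closed subscheme $Z\subseteq X$ let $\mathbf{D}^{\mathrm{perf}}_Z(X)\subseteq\mathbf{D}_{\mathrm{qc}}(X)$ be the full triangulated subcategory of perfect complexes whose restriction to $X\setminus Z$ is acyclic. The following problem is posed in \cite{CNS}.

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a quasi-compact and quasi-separated scheme and $Z\subseteq X$ a closed subscheme such that $X\setminus Z$ is quasi-compact. Show that $\mathbf{D}^{\mathrm{perf}}_Z(X)$ has a unique enhancement.}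
\medskip

The statement is false in general, already for $X$ affine and $Z$ cut out by one function.

\begin{theorem}\label{thm:main}
Let $k\neq0$ be a commutative ring. There are a commutative $k$-algebra $R$ and an element $t\in R$ such that, for $X=\operatorname{Spec}R$ and $Z=V(t)$, the category $\mathbf{D}^{\mathrm{perf}}_Z(X)$ has two enhancements that are not isomorphic in $\mathbf{Hqe}$.
\end{theorem}

Here $X$ is affine, hence quasi-compact and quasi-separated, and $X\setminus Z=\operatorname{Spec}R[1/t]$ is affine, hence quasi-compact. We make no claim about which additional hypotheses on $X$ and $Z$ restore uniqueness.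

\subsection{Why one expects uniqueness, and where there is room for failure}\label{sub:room}

Let $X=\operatorname{Spec}R$ and first take $Z=X$. The perfect complexes are built from $R$ by shifts, cones and direct summands, and $\operatorname{Hom}(R,R[i])=0$ for $i\neq0$. In any enhancement, the object that corresponds to $R$ has an endomorphism dg algebra $E$ with $H^*(E)=H^0(E)=R$. The dg subalgebra $\tau_{\le0}E=\bigoplus_{i<0}E^i\oplus\ker(d|E^0)$ gives quasi-isomorphisms $E\leftarrow\tau_{\le0}E\to R$ of dg algebras. So the triangulated category determines the dg endomorphism algebra of its generator. Since $\mathbf{D}^{\mathrm{perf}}_Z(X)$ is a full subcategory of the perfect complexes on $X$, one would guess that this rigidity persists.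

Now let $Z=V(t)$. The generator becomes the Koszul complex $C=(R\xrightarrow{t}R)$ in degrees $-1,0$ (Lemma~\ref{lem:koszul}). Its endomorphism complex lives in degrees $-1,0,1$. Write a degree $0$ endomorphism as a pair $(\alpha,\alpha')$ with $\alpha$ acting on $C^{-1}$ and $\alpha'$ on $C^0$. Then the complex is
\begin{equation}\label{eq:endC}
R\longrightarrow R\oplus R\longrightarrow R,\qquad h\mapsto(th,th),\qquad(\alpha,\alpha')\mapsto t(\alpha-\alpha').
\end{equation}
Hence $H^{-1}=\operatorname{Ann}(t)$ and $H^1=R/tR$, and $(\alpha,\alpha')\mapsto(\alpha'\bmod t,\ \alpha-\alpha')$ identifies $H^0$ with $R/tR\oplus\operatorname{Ann}(t)$. The cohomology is no longer concentrated in one degree, so the truncation argument does not apply, and if $t$ is a zero divisor there are classes in negative degree. In the same way $C$ itself has cohomology $R/tR$ in degree $0$ and $\operatorname{Ann}(t)$ in degree $-1$. Seen from $\mathbf{D}^{\mathrm{perf}}_Z(X)$, the ring $R$ looks like a dg algebra with cohomology in two degrees, and such a dg algebra need not be determined by its cohomology ring.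

\subsection{Outline of the proof}

In Section~\ref{sec:algebras} we construct dg algebras $A_0$ and $A_1$ over a field $F$, concentrated in degrees $-1$ and $0$, with the same cohomology ring $D\oplus I\varepsilon$. The algebra $A_0$ is graded commutative and $A_1$ is not. Example~\ref{ex:small} shows, in the smallest case, the obstruction that separates them. For a dg $F$-algebra $A$, Section~\ref{sec:T} introduces the category $\mathcal{T}(A)$ generated by the cone of $t$ on $A[t]$. The theorem follows from three statements.
\begin{enumerate}
\item $\mathcal{T}(A_0)$ is equivalent to $\mathbf{D}^{\mathrm{perf}}_Z(X)$ for an affine scheme $X$ (Section~\ref{sec:scheme}).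
\item $\mathcal{T}(A_0)$ and $\mathcal{T}(A_1)$ are equivalent as triangulated categories (Section~\ref{sec:triang}).
\item The natural enhancements of $\mathcal{T}(A_0)$ and $\mathcal{T}(A_1)$ are not isomorphic in $\mathbf{Hqe}$ (Section~\ref{sec:dg}).
\end{enumerate}
Statements (2) and (3) pull in opposite directions, and they are compatible for the following reason. An object, a morphism or a triangle involves finitely many data. Finitely many data can be analyzed near the limit point of $Z$ and, separately, at finitely many other points, and at each single point $A_0$ and $A_1$ look the same. The invariant in (3) is a derivation defined on the whole ring $D$ at once, and it cannot be reduced to finitely many points.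

\section{A ring without derivations and two dg algebras}\label{sec:algebras}

\subsection{The field $F$}

Since $k\neq0$, there is a maximal ideal $\mathfrak{m}\subset k$. Let $F$ be an algebraic closure of $k/\mathfrak{m}$. All our constructions are $F$-linear, but an isomorphism in $\mathbf{Hqe}$ is only $k$-linear. The next lemma bridges this gap.

\begin{lemma}\label{lem:derF}
Every $k$-linear derivation $\delta\colon F\to F$ is zero.
\end{lemma}

\begin{proof}
In characteristic $p$ every $\alpha\in F$ is a $p$-th power $\gamma^p$, and $\delta(\alpha)=p\gamma^{p-1}\delta(\gamma)=0$. In characteristic $0$, $\delta$ kills $k/\mathfrak{m}$ because it is $k$-linear and $\delta(1)=0$. If $g$ is the minimal polynomial of $\alpha$ over $k/\mathfrak{m}$, then $0=\delta(g(\alpha))=g'(\alpha)\delta(\alpha)$ and $g'(\alpha)\neq0$.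
\end{proof}

\subsection{The ring $D$}

We want a ring that has no derivations but has a quotient with many. We obtain it as a ring of functions on a sequence of points of the plane that eventually leaves every curve.

\begin{lemma}\label{lem:points}
There are points $c_1,c_2,\ldots\in F^2$ such that every nonzero $g\in F[x,y]$ satisfies $g(c_n)\neq0$ for $n\gg0$.
\end{lemma}

\begin{proof}
The field $F$ may be uncountable, so we pass to the algebraic closure $F_0\subseteq F$ of the prime field, which is infinite and countable. Enumerate the nonzero polynomials $g_1,g_2,\ldots$ of $F_0[x,y]$. As $F_0$ is infinite, there is $c_n\in F_0^2$ with $(g_1\cdots g_n)(c_n)\neq0$. Write a nonzero $g\in F[x,y]$ as a finite sum $\sum_\alpha b_\alpha h_\alpha$ with $h_\alpha\in F_0[x,y]$ and with $b_\alpha\in F$ linearly independent over $F_0$. Some $h_\alpha$ is nonzero and so equals some $g_m$. For $n\ge m$ the values $h_\alpha(c_n)\in F_0$ are not all zero, so $g(c_n)\neq0$.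
\end{proof}

Put $K=F(x,y)$ and let $\mathcal{O}_n\subset K$ be the local ring of the plane at $c_n$, with its evaluation homomorphism $\mathcal{O}_n\to F$, $f\mapsto f(c_n)$. By Lemma~\ref{lem:points}, each $f\in K$ lies in $\mathcal{O}_n$ for $n\gg0$, and $f(c_n)\neq0$ for $n\gg0$ if $f\neq0$. Let
\[
D=\{\,a=(a_n)_{n\ge1}\in F^{\mathbb{N}}:\ \text{there is } f\in K\text{ with }a_n=f(c_n)\text{ for }n\gg0\,\}.
\]
The function $f$ is unique, since the difference of two choices vanishes at $c_n$ for $n\gg0$. We write $\bar a=f$. Then $D$ is an $F$-subalgebra of $F^{\mathbb{N}}$, and $a\mapsto\bar a$ is a surjective homomorphism $D\to K$. Its kernel is the ideal $I=\bigoplus_nFe_n$ of finitely supported sequences, where $e_n$ is the $n$-th standard idempotent. We fix $\hat x,\hat y\in D$ with images $x,y\in K$.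

The spectrum of $D$ is a convergent sequence with its limit. A prime that does not contain $e_n$ contains $1-e_n$ and equals $(1-e_n)D$, with residue field $F$; this point is open. A prime that contains all $e_n$ equals $I$, with residue field $K$. An element $a\notin I$ has $a_n\neq0$ for $n\gg0$, so every neighborhood of the point $I$ contains all but finitely many points.

\begin{lemma}\label{lem:derD}
Every $k$-linear derivation $\delta\colon D\to D$ is zero.
\end{lemma}

\begin{proof}
From $e_n^2=e_n$ we get $\delta(e_n)=2e_n\delta(e_n)$. Multiplying by $e_n$ gives $e_n\delta(e_n)=0$, and hence $\delta(e_n)=0$. So $\delta(e_na)=e_n\delta(a)$ for all $a\in D$. In particular $\delta$ restricts to a $k$-linear derivation of $e_nD=Fe_n\cong F$, which is zero by Lemma~\ref{lem:derF}. Thus $e_n\delta(a)=\delta(e_na)=0$ for all $n$, and $\delta(a)=0$ because $D\subseteq F^{\mathbb{N}}$.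
\end{proof}

On the other hand, $a\mapsto\partial_y\bar a$ is a nonzero derivation from $D$ to the $D$-module $K$. By Lemma~\ref{lem:derD} it does not lift along $D\to K$ to a derivation $D\to D$. The counterexample rests on this failure. The dg algebras below are designed so that $D\to K$ is the differential and this derivation is a commutator.

\subsection{The dg algebras $A_0$ and $A_1$}

For $u,v\in K$ put $\beta(u,v)=\partial_xu\,\partial_yv$ and $\{u,v\}=\beta(u,v)-\beta(v,u)$. For $\lambda\in\{0,1\}$ let $N_\lambda=D\oplus K$ with the product
\[
(a,f)(b,g)=\bigl(ab,\ \bar a g+f\bar b+\lambda\,\beta(\bar a,\bar b)\bigr).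
\]
For three elements with first components $a,b,c$, put $u=\bar a$, $v=\bar b$, $w=\bar c$. The two ways to bracket their product differ in the second component by $\lambda$ times
\[
u\beta(v,w)-\beta(uv,w)+\beta(u,vw)-\beta(u,v)w .
\]
With subscripts for partial derivatives, this equals
\[
uv_xw_y-(u_xv+uv_x)w_y+u_x(v_yw+vw_y)-u_xv_yw=0 ,
\]
that is, $\beta$ is a Hochschild $2$-cocycle. So $N_\lambda$ is associative. Since $\beta(u,v)=0$ if $u$ or $v$ is constant, $(1,0)$ is the unit and $N_\lambda$ is an $F$-algebra. The projection $N_\lambda\to D$ is a ring homomorphism, and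
\begin{equation}\label{eq:comm}
(a,f)(b,g)-(b,g)(a,f)=\bigl(0,\lambda\{\bar a,\bar b\}\bigr).
\end{equation}

Let $A_\lambda=D\varepsilon\oplus N_\lambda$, with $D\varepsilon$ a copy of $D$ in degree $-1$ and $N_\lambda$ in degree $0$. The ring $N_\lambda$ acts on $D\varepsilon$ from both sides through $N_\lambda\to D$, products of two elements of degree $-1$ are zero, and
\[
d(a\varepsilon)=(0,\bar a).
\]
The Leibniz rule holds. First, $(a,f)\cdot d(b\varepsilon)=(0,\bar a\bar b)=d(b\varepsilon)\cdot(a,f)$ equals $d(ab\,\varepsilon)$. Second, $d(a\varepsilon)\cdot b\varepsilon-a\varepsilon\cdot d(b\varepsilon)=0$ because $0\oplus K$ acts as zero on $D\varepsilon$. So $A_\lambda$ is a dg $F$-algebra. The image of $d$ is $0\oplus K$ and its kernel in degree $-1$ is $I\varepsilon$, so as graded rings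
\begin{equation}\label{eq:cohA}
H^*(A_\lambda)=D\oplus I\varepsilon
\end{equation}
for both values of $\lambda$. By \eqref{eq:comm}, every element of $N_0$ is central in $A_0$. In $A_1$ the commutator of two elements of degree $0$ is a boundary, but it need not vanish.

\begin{example}\label{ex:small}
There is no surjective quasi-isomorphism $q\colon A_1\to E_0$ of dg $k$-algebras such that $q(\hat x,0)$ is central in $E_0$; in particular there is none onto $A_0$. Suppose that $q$ exists. Its kernel $L$ is an acyclic two-sided dg ideal in degrees $-1,0$, so $d\colon L^{-1}\to L^0$ is bijective. For $b\in D$, formula \eqref{eq:comm} gives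
\[
(\hat x,0)(b,0)-(b,0)(\hat x,0)=(0,\{x,\bar b\})=(0,\partial_y\bar b),
\]
and this element lies in $L^0$ because $q(\hat x,0)$ is central. So there is a unique $\theta(b)\in D$ with $\theta(b)\varepsilon\in L^{-1}$ and $\overline{\theta(b)}=\partial_y\bar b$. By uniqueness $\theta$ is $k$-linear. For $b,b'\in D$ the element $\bigl(\theta(bb')-b\theta(b')-\theta(b)b'\bigr)\varepsilon$ lies in $L^{-1}$, as $L$ is an ideal, and its differential vanishes by the Leibniz rule for $\partial_y$. So it is zero, and $\theta\colon D\to D$ is a derivation with $\overline{\theta(\hat y)}=1$. This contradicts Lemma~\ref{lem:derD}.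
\end{example}

Each single commutator with $(\hat x,0)$ is a boundary, so the class $\hat x$ is central in cohomology. If $\hat x$ becomes strictly central in some model, the null-homotopies of all these commutators can be chosen coherently, and coherence means that they form a derivation of $D$. Section~\ref{sec:dg} runs this argument for an arbitrary isomorphism in $\mathbf{Hqe}$.

\subsection{The algebras $A_\lambda$ point by point}\label{sub:points}

Let $\Gamma=F\oplus F\varepsilon$ with $|\varepsilon|=-1$, $\varepsilon^2=0$ and $d=0$. There are homomorphisms of graded algebras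
\[
\pi_n\colon A_\lambda\to\Gamma,\quad(a,f)\mapsto a_n,\quad a\varepsilon\mapsto a_n\varepsilon;\qquad
\rho\colon A_\lambda\to K,\quad(a,f)\mapsto\bar a,\quad a\varepsilon\mapsto0 .
\]
They kill $0\oplus K=d(D\varepsilon)$, so they are maps of dg algebras. On cohomology, $\pi_n(a+b\varepsilon)=a_n+b_n\varepsilon$ and $\rho(a+b\varepsilon)=\bar a$.

Since $\bar e_n=0$, we have $(e_n,0)(b,g)=(e_nb,0)=(b,g)(e_n,0)$. So the elements $(e_n,0)$, again written $e_n$, are central orthogonal idempotents of $A_\lambda$, and $\pi_n$ identifies $e_nA_\lambda=Fe_n\oplus Fe_n\varepsilon$ with $\Gamma$. Let $D^{>n}\subseteq D$ and $I^{>n}\subseteq I$ consist of the sequences supported in indices $>n$, and put $A_\lambda^{>n}=(1-e_1-\dots-e_n)A_\lambda=D^{>n}\varepsilon\oplus(D^{>n}\oplus K)$. Then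
\begin{equation}\label{eq:split}
A_\lambda=\Gamma^n\times A_\lambda^{>n},\qquad H^*(A_\lambda^{>n})=D^{>n}\oplus I^{>n}\varepsilon .
\end{equation}
The projections form a sequence $A_\lambda=A_\lambda^{>0}\to A_\lambda^{>1}\to\cdots$, and $\rho$ factors through every $A_\lambda^{>n}$. Along this sequence $\operatorname{colim}_nD^{>n}=D/I=K$ and $\operatorname{colim}_nI^{>n}=0$, so $\rho$ induces an isomorphism
\begin{equation}\label{eq:colimH}
\operatorname{colim}_nH^*(A_\lambda^{>n})\cong K .
\end{equation}
Thus $A_\lambda$ is $\Gamma$ at each isolated point of $\operatorname{Spec}D$ and looks like $K$ at the limit point, whatever $\lambda$ is.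

Finally, let $A'=D\oplus I\varepsilon$ with $d=0$. For $\lambda=0$ the map $a\mapsto(a,0)$ is multiplicative, so $A'\to A_0$, $a+b\varepsilon\mapsto(a,0)+b\varepsilon$, is a map of dg algebras. It is a quasi-isomorphism by \eqref{eq:cohA}.

\section{The categories $\mathcal{T}(A)$}\label{sec:T}

\subsection{Recollections on dg modules}

Let $\Lambda$ be a dg algebra. Dg modules are right modules. The complex $\operatorname{Hom}_\Lambda(U,V)$ consists in degree $j$ of the maps $f$ of degree $j$ with $f(ua)=f(u)a$, with differential $df=d_Vf-(-1)^jfd_U$. A dg module $U$ is \emph{h-projective} if $\operatorname{Hom}_\Lambda(U,N)$ is acyclic for every acyclic $N$. The module $\Lambda$ is h-projective, and so are shifts, mapping cones and direct summands of h-projective modules. We use the following standard facts about the derived category $\mathbf{D}(\Lambda)$.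
\begin{itemize}
\item[(D1)] Every dg module receives a quasi-isomorphism from an h-projective one. If $U$ is h-projective, then $H^j\operatorname{Hom}_\Lambda(U,V)=\operatorname{Hom}_{\mathbf{D}(\Lambda)}(U,V[j])$.
\item[(D2)] For a map $\Lambda\to\Lambda'$ of dg algebras, $U\mapsto U\otimes_\Lambda\Lambda'$ preserves h-projective modules, shifts and mapping cones. It defines an exact \emph{base change} functor $\mathbf{D}(\Lambda)\to\mathbf{D}(\Lambda')$, left adjoint to restriction, with unit $u\mapsto u\otimes1$. It is an equivalence if $\Lambda\to\Lambda'$ is a quasi-isomorphism.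
\item[(D3)] Idempotents split in $\mathbf{D}(\Lambda)$.
\item[(D4)] If $\Lambda=\Lambda_1\times\Lambda_2$ and $e=(1,0)$, then $U=Ue\oplus U(1-e)$ for every dg module and all Hom complexes split accordingly. So $\mathbf{D}(\Lambda)=\mathbf{D}(\Lambda_1)\times\mathbf{D}(\Lambda_2)$, a triangle is distinguished if and only if both components are, and base change to $\Lambda_1$ is $U\mapsto Ue$.
\end{itemize}
A full subcategory is \emph{thick} if it is triangulated and closed under direct summands. We write $\langle U\rangle$ for the smallest thick subcategory that contains $U$. To prove a property for all objects of $\langle U\rangle$, it suffices to prove it for $U$ and to show that it passes to shifts, cones and direct summands.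

If $t\in\Lambda^0$ is a central cocycle, then $t$ acts on every dg module $U$ and we write $\operatorname{cone}(t|U)$ for its mapping cone. The octahedral axiom for $t^m=t\cdot t^{m-1}$ gives a distinguished triangle on $\operatorname{cone}(t^{m-1}|U)$, $\operatorname{cone}(t^m|U)$, $\operatorname{cone}(t|U)$. By induction,
\begin{equation}\label{eq:octa}
\operatorname{cone}(t^m|U)\in\langle\operatorname{cone}(t|U)\rangle\qquad(m\ge1).
\end{equation}

\subsection{Definition and standard objects}

Let $P_m=(F[t]\xrightarrow{t^m}F[t])$ in degrees $-1,0$, and $P=P_1$. A \emph{standard complex} is a finite direct sum of shifts of complexes $P_m$. For a dg $F$-algebra $A$ put $A[t]=A\otimes_FF[t]$, and for a standard complex $M$ put $M_A=M\otimes_FA$, an h-projective dg $A[t]$-module with $(M[1])_A=M_A[1]$. Let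
\[
G_A=P_A=\operatorname{cone}(t|A[t]),
\]
which is quasi-isomorphic to $A[t]/tA[t]$. Let $\mathcal{T}(A)\subseteq\mathbf{D}(A[t])$ be the full subcategory of h-projective modules that lie in $\langle G_A\rangle$. By (D1) it is equivalent to $\langle G_A\rangle$, and on it base change is the ordinary tensor product. By \eqref{eq:octa}, $M_A\in\mathcal{T}(A)$ for every standard $M$.

A map $A\to\tilde A$ of dg $F$-algebras induces an exact $F$-linear functor $\mathcal{T}(A)\to\mathcal{T}(\tilde A)$ that takes $M_A$ to $M_{\tilde A}$, and it is an equivalence for a quasi-isomorphism. Also $\mathcal{T}(A\times\tilde A)=\mathcal{T}(A)\times\mathcal{T}(\tilde A)$ under (D4): the right side is thick and contains $G_{A\times\tilde A}=G_A\oplus G_{\tilde A}$, and the left side contains both summands.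

For standard complexes we write $\operatorname{Hom}(M,M')$ for $\operatorname{Hom}_{\mathcal{T}(F)}(M,M')=H^0\operatorname{Hom}_{F[t]}(M,M')$. This is a finitely generated $F[t]$-module. It is killed by a power of $t$, because $t^m$ is null-homotopic on $P_m$ (the identity map from degree $0$ to degree $-1$ is a homotopy). So $\operatorname{Hom}(M,M')$ is finite-dimensional over $F$.

\begin{lemma}\label{lem:kunneth}
For standard complexes $M,M'$ and a dg $F$-algebra $A$,
\[
\operatorname{Hom}_{A[t]}(M_A,M'_A)=\operatorname{Hom}_{F[t]}(M,M')\otimes_FA
\]
as complexes, and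
\begin{equation}\label{eq:kunneth}
\operatorname{Hom}_{\mathcal{T}(A)}(M_A,M'_A)=\bigoplus_j\operatorname{Hom}(M,M'[j])\otimes_FH^{-j}(A).
\end{equation}
Composition is given by $(\psi'\otimes a')(\psi\otimes a)=(-1)^{|a'||\psi|}\psi'\psi\otimes a'a$, and base change along $f\colon A\to\tilde A$ sends $\psi\otimes a$ to $\psi\otimes f(a)$.
\end{lemma}

\begin{proof}
Let $\psi\otimes a$ act by $m\otimes b\mapsto(-1)^{|a||m|}\psi(m)\otimes ab$. This map is right $A[t]$-linear, and the formulas for composition and base change can be read off from it. The resulting chain map is bijective, because $M$ is free of finite total rank over $F[t]$ and both sides equal $\operatorname{Hom}_{F[t]}(M,M'\otimes_FA)$. Formula \eqref{eq:kunneth} follows from (D1) and the K\"unneth formula over the field $F$.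
\end{proof}

By \eqref{eq:endC} for the ring $F[t]$, the cohomology of $\operatorname{End}_{F[t]}(P)$ is $F\cdot\mathrm{id}$ in degree $0$, a line $F\zeta$ in degree $1$, and zero otherwise. With \eqref{eq:cohA} we get
\begin{equation}\label{eq:endG}
\operatorname{End}_{\mathcal{T}(A_\lambda)}(G_{A_\lambda})=D\oplus(\zeta\otimes I\varepsilon),
\end{equation}
where $a\in D$ stands for $\mathrm{id}\otimes a$ and the second summand is an ideal of square zero.

\begin{lemma}\label{lem:TK}
Every object of $\mathcal{T}(K)$ is isomorphic to $M_K$ for a standard complex $M$.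
\end{lemma}

\begin{proof}
By the long exact sequence, the complexes of $K[t]$-modules whose total cohomology is finite-dimensional over $K$ and killed by a power of $t$ form a thick subcategory of $\mathbf{D}(K[t])$. It contains $G_K$, hence $\mathcal{T}(K)$. Over the principal ideal domain $K[t]$ every complex is isomorphic in the derived category to the direct sum of its shifted cohomology modules. Each of these is a finite direct sum of modules $K[t]/t^m$, and $K[t]/t^m\cong(P_m)_K$ in $\mathbf{D}(K[t])$.
\end{proof}

This lemma uses that $K$ is a field and that there is only one variable $t$. It says that every object at the limit point is defined over $F$, and so has a lift $M_{A_\lambda}$ whose description does not involve $\lambda$.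

\section{The scheme}\label{sec:scheme}

For a commutative ring $R$ and $X=\operatorname{Spec}R$ we have $\mathbf{D}_{\mathrm{qc}}(X)=\mathbf{D}(R)$. The perfect complexes are those isomorphic to bounded complexes of finitely generated projective modules, and they form the subcategory $\langle R\rangle$. For $Z=V(t)$, a perfect complex $V$ is supported on $Z$ if and only if $V[1/t]$ is acyclic.

\begin{lemma}\label{lem:koszul}
Let $R$ be a commutative ring, $t\in R$, $X=\operatorname{Spec}R$ and $Z=V(t)$. Then $\mathbf{D}^{\mathrm{perf}}_Z(X)=\langle\operatorname{cone}(t|R)\rangle$.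
\end{lemma}

\begin{proof}
The left side is thick and contains $\operatorname{cone}(t|R)$. Conversely, let $V$ be a bounded complex of finitely generated projective modules with $V[1/t]$ acyclic. Then $\operatorname{Hom}_R(V,V)[1/t]=\operatorname{Hom}_R(V,V[1/t])$ is acyclic. Localization is exact, so $\operatorname{End}_{\mathbf{D}(R)}(V)[1/t]=0$ and $t^m\,\mathrm{id}_V=0$ for some $m$. Hence $\operatorname{cone}(t^m|V)\cong V\oplus V[1]$. The complexes $V'$ with $\operatorname{cone}(t^m|V')\in\langle\operatorname{cone}(t^m|R)\rangle$ form a thick subcategory, since $\operatorname{cone}(t^m|V')=V'\otimes_R\operatorname{cone}(t^m|R)$ is an exact functor of $V'$. This subcategory contains $R$, hence $V$. By \eqref{eq:octa}, $V\in\langle\operatorname{cone}(t|R)\rangle$.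
\end{proof}

The difficulty is that $A'[t]=D[t]\oplus I[t]\varepsilon$ has a component in degree $-1$, while a ring has none. By Section~\ref{sub:room} we should look for a ring $R$ with $R/tR=D$ and $\operatorname{Ann}(t)\cong I$. The basic module is $F[t,t^{-1}]/F[t]$, with basis $t^{-1},t^{-2},\ldots$. On it $t$ is surjective with kernel $Ft^{-1}$, so the cone of $t$ has cohomology $F$ in degree $-1$, exactly as for the shifted free module $F[t]\varepsilon$. The two are linked by the complex $F[t]\hookrightarrow F[t,t^{-1}]$ in degrees $-1,0$: it is quasi-isomorphic to $F[t,t^{-1}]/F[t]$, and it maps onto $F[t]\varepsilon$ with kernel $F[t,t^{-1}]$, on which $t$ is invertible. We place one copy of this module at each isolated point of $\operatorname{Spec}D$. Let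
\[
Q=I\otimes_F\bigl(F[t,t^{-1}]/F[t]\bigr),\qquad R=D[t]\oplus Q\ \text{ with }Q^2=0,
\]
and $X=\operatorname{Spec}R$, $Z=V(t)$. Here $Q$ is a $D[t]$-module, and $R$ is a commutative $k$-algebra through $k\to F\to R$. Since $tQ=Q$ and $Q[1/t]=0$, we have $Z=\operatorname{Spec}D$ and $X\setminus Z=\operatorname{Spec}D[t,t^{-1}]$.

\begin{proposition}\label{prop:scheme}
There is an exact $F$-linear equivalence $\mathbf{D}^{\mathrm{perf}}_Z(X)\cong\mathcal{T}(A_0)$.
\end{proposition}

\begin{proof}
Let $J$ be the complex of $D[t]$-modules $I[t]\hookrightarrow I[t,t^{-1}]$ in degrees $-1,0$, and let $R'=D[t]\oplus J$ be the commutative dg algebra with $J^2=0$. Consider the maps of dg $D[t]$-algebras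
\[
R\longleftarrow R'\longrightarrow A'[t].
\]
The left one is induced by $J\to H^0(J)=Q$. It is a quasi-isomorphism, so by (D2) and Lemma~\ref{lem:koszul} base change gives $\langle V_0\rangle\cong\mathbf{D}^{\mathrm{perf}}_Z(X)$, where $V_0=\operatorname{cone}(t|R')\in\mathbf{D}(R')$. The right one projects $J$ onto its part $I[t]\varepsilon$ of degree $-1$. It is a chain map because it kills $J^0$, which contains all boundaries. It is surjective with kernel $W=I[t,t^{-1}]$ in degree $0$.

Let $\Psi\colon\mathbf{D}(R')\to\mathbf{D}(A'[t])$ be base change and $\mathrm{res}$ its right adjoint. The module $V_0$ is h-projective and $\Psi(V_0)=\operatorname{cone}(t|A'[t])=G_{A'}$. The unit $V_0\to\mathrm{res}\,\Psi(V_0)$ is surjective with kernel $\operatorname{cone}(t|W)$, which is acyclic since $t$ is invertible on $W$. The unit is a morphism of exact functors, so the objects on which it is an isomorphism form a thick subcategory, which contains $\langle V_0\rangle$. For $U,V\in\langle V_0\rangle$ adjunction gives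
\[
\operatorname{Hom}(\Psi U,\Psi V)=\operatorname{Hom}(U,\mathrm{res}\,\Psi V)=\operatorname{Hom}(U,V),
\]
so $\Psi$ is fully faithful on $\langle V_0\rangle$. It maps $\langle V_0\rangle$ into $\langle G_{A'}\rangle$. The essential image is triangulated and contains $G_{A'}$. It is closed under summands: an idempotent of $\Psi(U)$ comes from an idempotent of $U$, which splits in $\langle V_0\rangle$ by (D3). So the essential image is $\langle G_{A'}\rangle$, and $\langle V_0\rangle\cong\mathcal{T}(A')$. Finally $\mathcal{T}(A')\cong\mathcal{T}(A_0)$ through the quasi-isomorphism $A'\to A_0$.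
\end{proof}

\section{The triangulated categories agree}\label{sec:triang}

Write $\mathcal{T}_\lambda=\mathcal{T}(A_\lambda)$ and $G_\lambda=G_{A_\lambda}$. No map between $A_0$ and $A_1$ is available to compare $\mathcal{T}_0$ with $\mathcal{T}_1$. Instead we describe objects, morphisms and triangles of $\mathcal{T}_\lambda$ through the base change functors
\[
\pi_i\colon\mathcal{T}_\lambda\to\mathcal{T}(\Gamma)\quad(i\ge1),\qquad\rho\colon\mathcal{T}_\lambda\to\mathcal{T}(K),
\]
whose targets do not depend on $\lambda$. By \eqref{eq:split} and (D4), $\mathcal{T}_\lambda=\mathcal{T}(\Gamma)^n\times\mathcal{T}(A_\lambda^{>n})$ for every $n$, with components $\pi_i(U)=Ue_i$ for $i\le n$ and $U^{>n}=U(1-e_1-\dots-e_n)$. The functor $\rho$ factors through $U\mapsto U^{>n}$.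

\subsection{Spreading out from the limit point}

\begin{lemma}\label{lem:colim}
For $U,V\in\mathcal{T}_\lambda$ the following map is bijective:
\[
\operatorname{colim}_n\operatorname{Hom}_{\mathcal{T}(A_\lambda^{>n})}(U^{>n},V^{>n})\longrightarrow\operatorname{Hom}_{\mathcal{T}(K)}(\rho U,\rho V).
\]
\end{lemma}

\begin{proof}
For $U=G_\lambda$ and $V=G_\lambda[j]$ this follows from \eqref{eq:kunneth} and \eqref{eq:colimH}, since tensor products commute with colimits. Keep $U=G_\lambda$ and consider the class of $V$ such that the map is bijective for all shifts $V[j]$. Filtered colimits are exact, so both sides send distinguished triangles in $V$ to long exact sequences, and the class is closed under cones by the five lemma. It is closed under summands because a retract of a bijection is a bijection. So it is all of $\mathcal{T}_\lambda$. Now fix $V$. The same argument in the first variable shows that the class of $U$ such that the map is bijective for all $U[j]$ is thick, and it contains $G_\lambda$.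
\end{proof}

So a morphism $\rho U\to\rho V$ lifts to $U^{>n}\to V^{>n}$ for $n\gg0$, and finitely many equations between morphisms that hold after applying $\rho$ hold at a later stage $n$. An isomorphism lifts to an isomorphism: lift it and its inverse, and increase $n$ until both composites are identities.

\begin{lemma}\label{lem:objects}
Every $U\in\mathcal{T}_\lambda$ is isomorphic to $Y_1\oplus\dots\oplus Y_n\oplus M_{A_\lambda^{>n}}$ for some $n\ge0$, objects $Y_i\in\mathcal{T}(\Gamma)=\mathcal{T}(e_iA_\lambda)$ and a standard complex $M$.
\end{lemma}

\begin{proof}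
By Lemma~\ref{lem:TK}, $\rho(U)\cong M_K=\rho(M_{A_\lambda})$ for some standard $M$. This isomorphism lifts to $U^{>n}\cong(M_{A_\lambda})^{>n}=M_{A_\lambda^{>n}}$ for some $n$. Take $Y_i=\pi_i(U)$.
\end{proof}

\subsection{A category that does not depend on $\lambda$}

Lemma~\ref{lem:objects} parametrizes objects by data free of $\lambda$. Morphisms will be families indexed by the points, constrained in the same way as the sequences in $D$. Let $M,M'$ be standard and $h\in\operatorname{Hom}(M,M')\otimes_FK$. For $i\gg0$, $h$ lies in the subspace $\operatorname{Hom}(M,M')\otimes_F\mathcal{O}_i$, and evaluation at $c_i$ gives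
\[
h(c_i)\in\operatorname{Hom}(M,M')\subseteq\operatorname{Hom}_{\mathcal{T}(\Gamma)}(M_\Gamma,M'_\Gamma),
\]
where the inclusion is $\psi\mapsto\psi\otimes1$ in \eqref{eq:kunneth}. If $h=\sum_l\psi_l\otimes f_l$ with $(\psi_l)$ a basis, then $h(c_i)=\sum_lf_l(c_i)\psi_l$, so $h(c_i)=0$ for $i\gg0$ forces $h=0$. By \eqref{eq:kunneth}, $\operatorname{Hom}(M,M')\otimes_FK=\operatorname{Hom}_{\mathcal{T}(K)}(M_K,M'_K)$, and $(h'h)(c_i)=h'(c_i)h(c_i)$ for $i\gg0$ because evaluation is a ring homomorphism.

\begin{definition}\label{def:S}
An object of $\mathcal{S}$ is a tuple $s=(n;Y_1,\dots,Y_n;M)$ with $n\ge0$, $Y_i\in\mathcal{T}(\Gamma)$ and $M$ a standard complex. Put $s_i=Y_i$ for $i\le n$, $s_i=M_\Gamma$ for $i>n$, and $s_\infty=M_K$. A morphism $s\to s'$ is a family $\varphi=(\varphi_i)_{i\ge1}$ of morphisms $\varphi_i\colon s_i\to s'_i$ in $\mathcal{T}(\Gamma)$ for which there is $h\in\operatorname{Hom}(M,M')\otimes_FK$ with $\varphi_i=h(c_i)$ for $i\gg0$. This $h$ is unique, and we put $\varphi_\infty=h$. Composition and the shift $[1]$ are componentwise.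
\end{definition}

By the remarks above, $\mathcal{S}$ is an $F$-linear category, and $s\mapsto s_i$, $\varphi\mapsto\varphi_i$ define functors $\sigma_i\colon\mathcal{S}\to\mathcal{T}(\Gamma)$ for $i\ge1$ and $\sigma_\infty\colon\mathcal{S}\to\mathcal{T}(K)$ that commute with shifts. For $s\in\mathcal{S}$ put
\[
\Phi_\lambda(s)=Y_1\oplus\dots\oplus Y_n\oplus M_{A_\lambda^{>n}}\in\mathcal{T}_\lambda .
\]
Then $\Phi_\lambda(s[1])=\Phi_\lambda(s)[1]$, and there are canonical identifications of dg modules $\pi_i\Phi_\lambda(s)=s_i$ and $\rho\Phi_\lambda(s)=s_\infty$, compatible with shifts.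

\begin{lemma}\label{lem:homs}
The map
\[
(\pi_i)_i\colon\operatorname{Hom}_{\mathcal{T}_\lambda}(\Phi_\lambda(s),\Phi_\lambda(s'))\longrightarrow\prod_{i\ge1}\operatorname{Hom}_{\mathcal{T}(\Gamma)}(s_i,s'_i)
\]
is injective with image $\operatorname{Hom}_{\mathcal{S}}(s,s')$. A morphism with image $\varphi$ is sent to $\varphi_\infty$ by $\rho$.
\end{lemma}

\begin{proof}
Let $m\ge n,n'$. Then $\Phi_\lambda(s)=\bigoplus_{i\le m}s_i\oplus M_{A_\lambda^{>m}}$, and the same holds for $s'$. So the source is the product of $\prod_{i\le m}\operatorname{Hom}(s_i,s_i')$, on which $(\pi_i)_{i\le m}$ is the identity and $\rho$ is zero, with $\operatorname{Hom}(M_{A_\lambda^{>m}},M'_{A_\lambda^{>m}})$. By \eqref{eq:kunneth} and \eqref{eq:split} the last factor is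
\[
\operatorname{Hom}(M,M')\otimes D^{>m}\ \oplus\ \operatorname{Hom}(M,M'[1])\otimes I^{>m}\varepsilon .
\]
Let $(\psi_l)$ and $(\psi'_l)$ be bases of the finite-dimensional spaces $\operatorname{Hom}(M,M')$ and $\operatorname{Hom}(M,M'[1])$. For $i>m$ the functor $\pi_i$ acts by
\[
\sum_l\psi_l\otimes a_l+\sum_l\psi'_l\otimes b_l\varepsilon\ \longmapsto\ \sum_l(a_l)_i\,\psi_l\otimes1+\sum_l(b_l)_i\,\psi'_l\otimes\varepsilon .
\]
By \eqref{eq:kunneth} for $\Gamma$, the elements $\psi_l\otimes1$ and $\psi'_l\otimes\varepsilon$ form a basis of $\operatorname{Hom}(M_\Gamma,M'_\Gamma)$. So the images for all $i>m$ determine the sequences $a_l,b_l$, which proves injectivity. The $b_l$ are arbitrary finitely supported sequences, and the $a_l$ are arbitrary sequences that eventually agree with the values of some $f_l=\bar a_l\in K$. Hence the image consists of the families with $\varphi_i=h(c_i)$ for $i\gg0$ for some $h$, namely $h=\sum_l\psi_l\otimes\bar a_l$. By Lemma~\ref{lem:kunneth} this $h$ is the image under $\rho$.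
\end{proof}

For a morphism $\varphi$ of $\mathcal{S}$ let $\Phi_\lambda(\varphi)$ be the unique morphism with $\pi_i\Phi_\lambda(\varphi)=\varphi_i$ for all $i$. By injectivity, $\Phi_\lambda$ respects composition and $F$-linear combinations, and $\Phi_\lambda(\varphi[1])=\Phi_\lambda(\varphi)[1]$. So $\Phi_\lambda\colon\mathcal{S}\to\mathcal{T}_\lambda$ is a fully faithful $F$-linear functor that commutes with shifts and satisfies $\pi_i\Phi_\lambda=\sigma_i$ and $\rho\Phi_\lambda=\sigma_\infty$. It is an equivalence by Lemma~\ref{lem:objects}. In particular:
\begin{equation}\label{eq:faithful}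
\text{a morphism $f$ of $\mathcal{T}_\lambda$ with $\pi_i(f)=0$ for all $i\ge1$ is zero.}
\end{equation}

\subsection{Triangles}

An equivalence that commutes with shifts need not respect triangles. Here the triangles are also detected point by point, provided that the limit point is included.

\begin{lemma}\label{lem:triangles}
A sequence $\Delta\colon U\xrightarrow{f}V\xrightarrow{g}W\xrightarrow{h}U[1]$ in $\mathcal{T}_\lambda$ is a distinguished triangle if and only if $\rho(\Delta)$ and all $\pi_i(\Delta)$ are.
\end{lemma}

\begin{proof}
The functors $\rho$ and $\pi_i$ are exact, which gives one direction. Conversely, complete $f$ to a distinguished triangle $\Delta'\colon U\xrightarrow{f}V\xrightarrow{g'}W'\xrightarrow{h'}U[1]$. The triangles $\rho(\Delta)$ and $\rho(\Delta')$ are distinguished with the same first map, so there is an isomorphism $\gamma\colon\rho W\to\rho W'$ with $\gamma\rho(g)=\rho(g')$ and $\rho(h')\gamma=\rho(h)$. By Lemma~\ref{lem:colim}, for some $n$ it lifts to an isomorphism $W^{>n}\to W'^{>n}$ that satisfies the same two equations. So $\Delta^{>n}\cong\Delta'^{>n}$ is distinguished. The other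 components $\pi_1(\Delta),\dots,\pi_n(\Delta)$ of $\Delta$ are distinguished by assumption, and (D4) shows that $\Delta$ is distinguished.
\end{proof}

\begin{proposition}\label{prop:triang}
There is an exact $F$-linear equivalence $\mathcal{T}_0\cong\mathcal{T}_1$.
\end{proposition}

\begin{proof}
Call a sequence $s\to s'\to s''\to s[1]$ in $\mathcal{S}$ distinguished if its images under $\sigma_\infty$ and all $\sigma_i$ are distinguished. This condition does not involve $\lambda$. By Lemma~\ref{lem:triangles} it holds if and only if the image under $\Phi_\lambda$ is distinguished in $\mathcal{T}_\lambda$. So these sequences make $\mathcal{S}$ a triangulated category, with the structure transported along $\Phi_0$, and both $\Phi_0$ and $\Phi_1$ are exact equivalences. Compose $\Phi_1$ with a quasi-inverse of $\Phi_0$.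
\end{proof}

\subsection{The two enhancements}\label{sub:enh}

The category $\mathcal{T}_\lambda$ is essentially small, since it is built from $G_\lambda$ in countably many steps, each of which adds a set of isomorphism classes. Choose a set of objects of $\mathcal{T}_\lambda$ that contains $G_\lambda$, meets every isomorphism class, and is closed under shifts and under mapping cones of closed morphisms of degree $0$. Let $\mathcal{C}_\lambda$ be the full dg subcategory of dg $A_\lambda[t]$-modules on this set, viewed as a dg category over $k$ through $k\to F$. It is small and pretriangulated, and $H^0(\mathcal{C}_\lambda)\to\mathcal{T}_\lambda$ is an exact equivalence by (D1). By Propositions~\ref{prop:scheme} and~\ref{prop:triang}, both $\mathcal{C}_0$ and $\mathcal{C}_1$ are enhancements of $\mathbf{D}^{\mathrm{perf}}_Z(X)$.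

\section{The enhancements differ}\label{sec:dg}

\begin{proposition}\label{prop:dg}
The dg categories $\mathcal{C}_0$ and $\mathcal{C}_1$ are not isomorphic in $\mathbf{Hqe}$.
\end{proposition}

Together with Section~\ref{sub:enh}, this proves Theorem~\ref{thm:main}. We assume that $\mathcal{C}_0\cong\mathcal{C}_1$ in $\mathbf{Hqe}$ and imitate Example~\ref{ex:small}. Three obstacles arise. The isomorphism need not be a dg functor. It need not match $G_0$ with $G_1$ or respect the actions of $D$. And the endomorphism dg algebra of $G_1$ is larger than $A_1$. We treat them in turn.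

\subsection{A span of surjective quasi-equivalences}

Example~\ref{ex:small} used an acyclic kernel, so we want surjective maps.

\begin{lemma}\label{lem:span}
If $\mathcal{C}_0\cong\mathcal{C}_1$ in $\mathbf{Hqe}$, there are a dg category $\mathcal{B}$ and dg functors $p_\lambda\colon\mathcal{B}\to\mathcal{C}_\lambda$ $(\lambda=0,1)$ that are surjective on objects and induce surjective quasi-isomorphisms on all Hom complexes.
\end{lemma}

\begin{proof}
We use Tabuada's model structure on small dg categories. The weak equivalences are the quasi-equivalences. A dg functor $p$ is a fibration if it is surjective on Hom complexes and every isomorphism $p(U)\to V$ in $H^0$ of the target lifts to an isomorphism $U\to U'$ in $H^0$ of the source with $p(U')=V$. All objects are fibrant. In a model category, a morphism in the homotopy category from a cofibrant to a fibrant object is represented by a map, and a map that becomes an isomorphism is a weak equivalence. So if $\mathcal{Q}\to\mathcal{C}_0$ is a cofibrant replacement, the given isomorphism yields a quasi-equivalence $\mathcal{Q}\to\mathcal{C}_1$. Factor $\mathcal{Q}\to\mathcal{C}_0\times\mathcal{C}_1$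 as a trivial cofibration $\mathcal{Q}\to\mathcal{B}$ followed by a fibration $\mathcal{B}\to\mathcal{C}_0\times\mathcal{C}_1$. The projections of $\mathcal{C}_0\times\mathcal{C}_1$ are fibrations: lift an isomorphism by the identity in the other factor. So the composites $p_\lambda\colon\mathcal{B}\to\mathcal{C}_\lambda$ are fibrations, and they are quasi-equivalences by two-out-of-three. Given $V\in\mathcal{C}_\lambda$, essential surjectivity gives an isomorphism $p_\lambda(U)\to V$ in $H^0$, and the lifting property gives $U'$ with $p_\lambda(U')=V$.
\end{proof}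

A surjective quasi-isomorphism $q$ of complexes has an acyclic kernel, by the long exact sequence. It is also surjective on cocycles: if $q(v)$ is a cocycle, then $dv$ is a cocycle in $\ker q$, so $dv=dv'$ with $v'\in\ker q$, and $v-v'$ is a cocycle with the same image.

\subsection{Centers}

We need an element that is strictly central on the side of $\mathcal{C}_0$ and has class $\hat x$ on the side of $\mathcal{C}_1$. Since the span singles out no objects, we recover $D$ from an invariant that treats all objects alike. For a dg category $\mathcal{C}$ let $\mathcal{Z}(\mathcal{C})$ be the ring of families $z=(z_U)_{U\in\mathcal{C}}$ with $z_U\in H^0\mathcal{C}(U,U)$ and $fz_U=z_Vf$ for all homogeneous $f\in H^*\mathcal{C}(U,V)$. It is commutative (take $f=z'_U$), and the families with every $z_U$ nilpotent form an ideal $\mathcal{N}(\mathcal{C})$. Let $\mathrm{ev}_\lambda\colon\mathcal{Z}(\mathcal{C}_\lambda)\to D$ be the ring homomorphism that sends $z$ to the component of $z_{G_\lambda}$ in $D$ in \eqref{eq:endG}.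

\begin{lemma}\label{lem:center}
\begin{itemize}
\item[(a)] The map $\mathrm{ev}_\lambda$ is surjective.
\item[(b)] Its kernel is $\mathcal{N}(\mathcal{C}_\lambda)$.
\item[(c)] For $a\in D$ and $U\in\mathcal{C}_0$, the map $\mu(a)_U\colon u\mapsto u\cdot(a,0)$ is a cocycle of degree $0$ in $\mathcal{C}_0(U,U)$, and $f\mu(a)_U=\mu(a)_Vf$ for all $f\in\mathcal{C}_0(U,V)$. The induced element $[\mu(a)]\in\mathcal{Z}(\mathcal{C}_0)$ has $\mathrm{ev}_0[\mu(a)]=a$.
\end{itemize}
\end{lemma}

\begin{proof}
For $U\in\mathcal{C}_\lambda$ the identity of the underlying module is an invertible cocycle $\iota\colon U\to U[1]$ of degree $-1$, and $f[1]=\iota f\iota^{-1}$ for $f$ of degree $0$. Composition with powers of $\iota$ identifies $H^j\mathcal{C}_\lambda(U,V)$ with $\operatorname{Hom}(U,V[j])$ and commutes with $\pi_i$. So \eqref{eq:faithful} holds for homogeneous $f\in H^*\mathcal{C}_\lambda(U,V)$ of any degree, and $z_{U[1]}=z_U[1]$ for $z\in\mathcal{Z}(\mathcal{C}_\lambda)$.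

(a) Let $a\in D$. For $s\in\mathcal{S}$ the family $(a_i\,\mathrm{id}_{s_i})_i$ is an endomorphism of $s$, with $h=\mathrm{id}\otimes\bar a$. Given $U\in\mathcal{C}_\lambda$, transport its image under $\Phi_\lambda$ along an isomorphism $U\cong\Phi_\lambda(s)$. This gives $z_U$ with $\pi_i(z_U)=a_i\,\mathrm{id}$ for all $i$. For homogeneous $f\in H^*\mathcal{C}_\lambda(U,V)$ we have $\pi_i(fz_U)=a_i\pi_i(f)=\pi_i(z_Vf)$, so $fz_U=z_Vf$. Thus $z\in\mathcal{Z}(\mathcal{C}_\lambda)$. By Lemma~\ref{lem:kunneth}, $\pi_i(\mathrm{id}\otimes a)=a_i\,\mathrm{id}$, so $z_{G_\lambda}=\mathrm{id}\otimes a$ by \eqref{eq:faithful}.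

(b) As $D$ is reduced, $\mathrm{ev}_\lambda$ kills $\mathcal{N}(\mathcal{C}_\lambda)$. Conversely let $\mathrm{ev}_\lambda(z)=0$. Then $z_{G_\lambda}^2=0$ by \eqref{eq:endG}. Consider the objects $U$ with $z_U$ nilpotent. They are closed under shifts. They are closed under summands: if $j\colon U'\to U$ has a left inverse, then $jz_{U'}^m=z_U^mj=0$ gives $z_{U'}^m=0$. Let $U\to V\xrightarrow{g}W\xrightarrow{h}U[1]$ be distinguished with $z_U^m=0$ and $z_V^m=0$. Then $z_W^mg=gz_V^m=0$, so $z_W^m=\chi h$ for some $\chi\colon U[1]\to W$, and $z_W^{2m}=z_W^m\chi h=\chi z_{U[1]}^mh=0$. So these objects form a thick subcategory that contains $G_\lambda$, and $z\in\mathcal{N}(\mathcal{C}_\lambda)$.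

(c) The element $(a,0)$ is a central cocycle of degree $0$ in $A_0[t]$, so $\mu(a)_U$ is $A_0[t]$-linear and commutes with $d$. The equation $f\mu(a)_U=\mu(a)_Vf$ is the linearity of $f$. On $G_0=P\otimes_FA_0$, right and left multiplication by $(a,0)$ agree, so $\mu(a)_{G_0}=\mathrm{id}\otimes(a,0)$.
\end{proof}

Thus $\mathcal{Z}/\mathcal{N}\cong D$ on both sides. The asymmetry is (c): in $\mathcal{C}_0$ every element of $D$ is represented by a family that is central before passing to cohomology.

Let $p=p_\lambda$ be as in Lemma~\ref{lem:span}. Then $H^*(p)$ is fully faithful and surjective on objects. For $z\in\mathcal{Z}(\mathcal{C}_\lambda)$ let $(p^*z)_U$ be the preimage of $z_{p(U)}$ in $H^0\mathcal{B}(U,U)$. By faithfulness $p^*z\in\mathcal{Z}(\mathcal{B})$, and $p^*$ is an injective ring homomorphism because $p$ is surjective on objects. It is also surjective. Let $z'\in\mathcal{Z}(\mathcal{B})$. If $p(U)=p(U')$, the identity lifts to some $j\in H^0\mathcal{B}(U,U')$, and $z'_{U'}j=jz'_U$ gives $p(z'_{U'})=p(z'_U)$. So $z_{p(U)}=p(z'_U)$ is well defined, $z$ is central by fullness, and $p^*z=z'$. The isomorphism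 $p^*$ matches the ideals $\mathcal{N}$. Put $\kappa=(p_1^*)^{-1}p_0^*\colon\mathcal{Z}(\mathcal{C}_0)\to\mathcal{Z}(\mathcal{C}_1)$.

\begin{lemma}\label{lem:a0}
There is $a_0\in D$ with $\mathrm{ev}_1\bigl(\kappa[\mu(a_0)]\bigr)=\hat x$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:center}(a) choose $z\in\mathcal{Z}(\mathcal{C}_1)$ with $\mathrm{ev}_1(z)=\hat x$, and put $a_0=\mathrm{ev}_0(\kappa^{-1}z)$. By (b) and (c), $\kappa^{-1}z-[\mu(a_0)]\in\mathcal{N}(\mathcal{C}_0)$. So $z-\kappa[\mu(a_0)]\in\mathcal{N}(\mathcal{C}_1)$, and $\mathrm{ev}_1$ kills it.
\end{proof}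

\subsection{Reduction to one object}

Choose $T\in\mathcal{B}$ with $p_1(T)=G_1$. We know nothing about the object $p_0(T)$, and we need nothing, because Lemma~\ref{lem:center}(c) holds for all objects. Put
\[
B=\mathcal{B}(T,T),\qquad E_0=\mathcal{C}_0(p_0T,p_0T),\qquad E=\mathcal{C}_1(G_1,G_1)=\operatorname{End}_{F[t]}(P)\otimes_FA_1 .
\]
The functors $p_\lambda$ give surjective quasi-isomorphisms of dg $k$-algebras $q_0\colon B\to E_0$ and $q_1\colon B\to E$. Let $L=\ker q_0$, an acyclic two-sided dg ideal of $B$. Choose a cocycle $w\in B^0$ with $q_0(w)=\mu(a_0)_{p_0T}$. This element is central in $E_0$, so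
\begin{equation}\label{eq:wL}
wv-vw\in L\qquad\text{for all }v\in B .
\end{equation}
The class of $w$ is $(p_0^*[\mu(a_0)])_T=(p_1^*\kappa[\mu(a_0)])_T$. Hence the class of $q_1(w)$ in $H^0(E)$ is $(\kappa[\mu(a_0)])_{G_1}$, and by Lemma~\ref{lem:a0} its component in $D$ is $\hat x$.

In Example~\ref{ex:small} the null-homotopy of a commutator was unique because $A_1^{-2}=0$. In $E$ this fails, since $E^{-2}=\operatorname{End}^{-1}_{F[t]}(P)\otimes D\varepsilon\neq0$. We therefore project from $E$ to $A_1$. In the notation of \eqref{eq:endC}, let $\ell\colon\operatorname{End}_{F[t]}(P)\to F$ be the $F$-linear map with $\ell(\alpha,\alpha')=\alpha'(0)$ in degree $0$ and $\ell=0$ in degrees $\pm1$. It kills the boundaries $(th,th)$, so it is a chain map, and $\ell(\mathrm{id})=1$. Then $\ell\otimes1\colon E\to A_1$ is a chain map that induces the projection $D\oplus(\zeta\otimes I\varepsilon)\to D$ on $H^0$. It is not multiplicative, but it is bilinear over the dg subalgebra $1\otimes A_1\subseteq E$: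
\begin{equation}\label{eq:bilin}
(\ell\otimes1)\bigl((1\otimes a)\,\eta\,(1\otimes a')\bigr)=a\cdot(\ell\otimes1)(\eta)\cdot a'\qquad(a,a'\in A_1,\ \eta\in E).
\end{equation}
Indeed $(1\otimes a)(\psi\otimes b)(1\otimes a')=(-1)^{|a||\psi|}\psi\otimes aba'$, and $\ell(\psi)=0$ unless $|\psi|=0$. Let
\[
r=(\ell\otimes1)\circ q_1\colon B\to A_1,\qquad\xi=r(w)\in N_1 .
\]
The map $r$ is a $k$-linear chain map, and the class of $\xi$ in $H^0(A_1)=D$ is $\hat x$. So $\xi=(\hat x,g)$ for some $g\in K$.

The part of $B$ on which $r$ is multiplicative is the dg subalgebra $S=q_1^{-1}(1\otimes A_1)$. For $s\in S$ we have $q_1(s)=1\otimes r(s)$, and \eqref{eq:bilin} gives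
\begin{equation}\label{eq:rS}
r(sv)=r(s)r(v),\qquad r(vs)=r(v)r(s)\qquad(s\in S,\ v\in B).
\end{equation}
The restriction $r\colon S\to A_1$ is a surjective map of dg algebras with acyclic kernel $\ker q_1$, so it is a quasi-isomorphism. Let $\Sigma\subseteq S^0$ be the ring of cocycles of degree $0$ in $S$. Every element of $N_1$ is a cocycle, so $r(\Sigma)=N_1$. For $s\in\Sigma$ let $\underline{s}\in D$ be the first component of $r(s)$. Since $r$ induces $H^0(S)\cong H^0(A_1)$, the ring homomorphism $s\mapsto\underline{s}$ identifies $\Sigma/dS^{-1}$ with $D$.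

\subsection{The derivation}

The substitute for uniqueness in Example~\ref{ex:small} is:
\begin{equation}\label{eq:kill}
r(\eta)=0\quad\text{for every cocycle }\eta\in L^{-1}.
\end{equation}
Indeed $\eta=d\eta'$ with $\eta'\in L^{-2}$ because $L$ is acyclic, and $r(\eta)=d\,r(\eta')=0$ because $A_1^{-2}=0$.

Let $s\in\Sigma$. The commutator $[w,s]=ws-sw$ is a cocycle of degree $0$, and it lies in $L$ by \eqref{eq:wL}. So $[w,s]=d\eta_s$ for some $\eta_s\in L^{-1}$. Define $\theta(s)\in D$ by $r(\eta_s)=\theta(s)\varepsilon$. Two choices of $\eta_s$ differ by a cocycle, so $\theta(s)$ is well defined by \eqref{eq:kill}. For the same reason $\theta\colon\Sigma\to D$ is $k$-linear. It has three properties.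

\emph{(1) $d(\theta(s)\varepsilon)=\xi\,r(s)-r(s)\,\xi$ for $s\in\Sigma$.} Apply $r$ to $d\eta_s=ws-sw$ and use \eqref{eq:rS}.

\emph{(2) $\theta(ss')=\underline{s}\,\theta(s')+\theta(s)\,\underline{s'}$ for $s,s'\in\Sigma$.} The element $\eta_{ss'}-s\eta_{s'}-\eta_ss'$ lies in $L^{-1}$. As $ds=ds'=0$, its differential is $[w,ss']-s[w,s']-[w,s]s'=0$. By \eqref{eq:kill} and \eqref{eq:rS}, $r(\eta_{ss'})=r(s)r(\eta_{s'})+r(\eta_s)r(s')$, and $N_1$ acts on $D\varepsilon$ through $D$.

\emph{(3) $\theta(ds)=0$ for $s\in S^{-1}$.} The element $ws-sw$ lies in $L^{-1}$ by \eqref{eq:wL}, and $d(ws-sw)=w\,ds-ds\,w=[w,ds]$ because $dw=0$. So we may take $\eta_{ds}=ws-sw$. Then $\theta(ds)\varepsilon=\xi\,r(s)-r(s)\,\xi$ by \eqref{eq:rS}, and this is zero because the left and right actions of $N_1$ on $D\varepsilon$ agree.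

\begin{proof}[End of the proof of Proposition~\ref{prop:dg}]
By (3), $\theta$ factors through $\Sigma/dS^{-1}=D$. By (2), the induced map $D\to D$ is a $k$-linear derivation, which is zero by Lemma~\ref{lem:derD}. So $\theta=0$. Choose $s\in\Sigma$ with $r(s)=(\hat y,0)$. Then (1) and \eqref{eq:comm} give
\[
0=(\hat x,g)(\hat y,0)-(\hat y,0)(\hat x,g)=(0,\{x,y\})=(0,1)\neq0 ,
\]
a contradiction.
\end{proof}

\section{What the ingredients do}\label{sec:remarks}

The following variants of the construction show which features separate $A_0$ from $A_1$.

\begin{remark}[The class in degree $-1$]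
Replace $D\varepsilon$ by $K\varepsilon$, with $d(f\varepsilon)=(0,f)$. Then the projection to $D$ is a surjective map of dg algebras with acyclic kernel $K\varepsilon\oplus(0\oplus K)$, so both algebras are quasi-isomorphic to $D$. The cohomology $I\varepsilon$ in degree $-1$, which on the scheme comes from $\operatorname{Ann}(t)$, is what carries the difference.
\end{remark}

\begin{remark}[Infinitely many points]
Replace $D$ by $F^n\times K$, with the projection to $K$ in place of $a\mapsto\bar a$. Then $A_\lambda$ becomes the product of $\Gamma^n$ with $K\varepsilon\oplus(K\oplus K)$, and the second factor maps quasi-isomorphically onto $K$ as in the previous remark. So the result $\Gamma^n\times K$ does not depend on $\lambda$. Correspondingly $\partial_y$ lifts to the derivation $(0,\partial_y)$ of $F^n\times K$. In our example the ideal $I\subset D=R/tR$ is not finitely generated, so $R$ is not noetherian.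
\end{remark}

\begin{remark}[Two variables]
With $K=F(x)$ and $\beta(u,v)=\partial_xu\,\partial_xv$ the cocycle is symmetric. Then $N_1$ is commutative and the final commutator vanishes.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CNS}
Alberto Canonaco, Amnon Neeman, Paolo Stellari,
\emph{Weakly approximable triangulated categories and enhancements: a survey},
arXiv:2407.05946 (2024).

\end{thebibliography}
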